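\title{An addition formula for the $f$-invariant of algebraic actions of free groups}

\begin{abstract}
Let $0\to A\to B\to C\to 0$ be an exact sequence of countable modules over the integral group ring of a free group of finite rank, and suppose that the dual actions on $\widehat A$, $\widehat B$, $\widehat C$ with Haar measure have finite generating partitions. We prove that Bowen's $f$-invariant is additive: $f(\widehat B)=f(\widehat A)+f(\widehat C)$, as an identity in $[-\infty,\infty)$. The proof develops an $f$-invariant relative to an invariant $\sigma$-algebra and computes one relative invariant in two ways on $\widehat B\times\widehat C\cong\widehat B\times_{\widehat A}\widehat B$. The argument applies to every extension by a freely acting compact group, and so covers non-abelian compact groups and skew products.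
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $r\ge1$, let $G=\mathbb F_r$ be the free group on $s_1,\dots,s_r$, and let $G_n$ be the ball of radius $n$ about the identity $e$ in the word metric given by $s_1^{\pm1},\dots,s_r^{\pm1}$. Suppose that $G$ acts by measure-preserving transformations on a probability space $(X,\mu)$. For finite measurable partitions $\alpha,\beta$ of $X$ write $\alpha\vee\beta$ for their common refinement, $g\alpha=\{ga:a\in\alpha\}$, and $H(\alpha)=-\sum_{a\in\alpha}\mu(a)\log\mu(a)$ for the Shannon entropy. Put
\[
F(\alpha)=(1-2r)H(\alpha)+\sum_{i=1}^rH(\alpha\vee s_i\alpha).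
\]
A partition $P$ is \emph{generating} if the translates $gP$, $g\in G$, generate the full $\sigma$-algebra modulo null sets. If $P$ is a finite generating partition, \emph{Bowen's $f$-invariant} of the action is
\[
f(X)=\lim_{n\to\infty}F(P_n),\qquad P_n=\bigvee_{g\in G_n}gP .
\]
By a theorem of L.~Bowen the limit exists and does not depend on $P$. Both facts are proved again in Section~\ref{sec:relative}; the sequence $F(P_n)$ is nonincreasing, so $f(X)\in[-\infty,\infty)$.

Modules over the group ring $\mathbb Z(G)$ supply such actions. For a countable $\mathbb Z(G)$-module $A$, the Pontryagin dual $\widehat A$ is the compact group of all homomorphisms $A\to\mathbb T=\mathbb R/\mathbb Z$ with the topology of pointwise convergence. The group $G$ acts on $\widehat A$ by continuous automorphisms, $(g\chi)(a)=\chi(g^{-1}a)$, and preserves the normalized Haar measure $\lambda_{\widehat A}$, because Haar measure is unique. We write $f(\widehat A)$ for the $f$-invariant of this action. The question is whether $A\mapsto f(\widehat A)$ is additive along short exact sequences; additivity is posed as a conjecture in \cite{Hayes}. It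 holds.

\begin{theorem}\label{thm:main}
Let $0\to A\to B\to C\to 0$ be an exact sequence of countable $\mathbb Z(\mathbb F_r)$-modules such that the actions of $\mathbb F_r$ on $(\widehat A,\lambda_{\widehat A})$, $(\widehat B,\lambda_{\widehat B})$ and $(\widehat C,\lambda_{\widehat C})$ all have finite generating partitions. Then
\[
f(\widehat B)=f(\widehat A)+f(\widehat C)\qquad\text{in }[-\infty,\infty).
\]
In particular, $f(\widehat B)=-\infty$ if and only if $f(\widehat A)=-\infty$ or $f(\widehat C)=-\infty$.
\end{theorem}

Section~\ref{sec:examples} recalls conditional entropy and computes $f$ in the simplest cases. Section~\ref{sec:idea} shows the difficulty and the idea of the proof on one exact sequence. Section~\ref{sec:relative} constructs the relative $f$-invariant, and Section~\ref{sec:free} computes it for extensions by a compact group that acts freely (Theorem~\ref{thm:free}). Theorem~\ref{thm:main} and its analogues for non-abelian groups and skew products follow in Section~\ref{sec:consequences}.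

\section{Conditional entropy and first values of $f$}\label{sec:examples}

Let $G$ act by measure-preserving transformations on a probability space $(X,\mathcal X,\mu)$. All $\sigma$-algebras are taken modulo null sets. From now on a \emph{partition} is a countable measurable partition of finite Shannon entropy; finite partitions are included, and the join of finitely many partitions is again one. We write $\gamma\le\alpha$ if every atom of $\gamma$ is a union of atoms of $\alpha$, and $\alpha\vee\mathcal F$ for the $\sigma$-algebra generated by a partition $\alpha$ and a $\sigma$-algebra $\mathcal F\subset\mathcal X$. The \emph{conditional entropy} of $\alpha$ given $\mathcal F$ is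
\[
H(\alpha\,|\,\mathcal F)=\int_X\sum_{a\in\alpha}\eta\bigl(\mathbb E(1_a\,|\,\mathcal F)\bigr)\,d\mu,\qquad \eta(t)=-t\log t .
\]
It measures the information in $\alpha$ that remains unknown once $\mathcal F$ is known. We use four standard facts.
\begin{itemize}
\item[(E1)] \emph{Chain rule.} $H(\alpha\vee\beta\,|\,\mathcal F)=H(\alpha\,|\,\mathcal F)+H(\beta\,|\,\alpha\vee\mathcal F)$.
\item[(E2)] \emph{Monotonicity.} If $\mathcal F\subset\mathcal F'$, then $0\le H(\alpha\,|\,\mathcal F')\le H(\alpha\,|\,\mathcal F)\le H(\alpha)$. Moreover $H(\alpha\,|\,\mathcal F)=0$ if $\alpha\subset\mathcal F$, and $H(\alpha\,|\,\mathcal F)=H(\alpha)$ if $\alpha$ is independent of $\mathcal F$.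
\item[(E3)] \emph{Invariance.} $H(g\alpha\,|\,g\mathcal F)=H(\alpha\,|\,\mathcal F)$ for $g\in G$.
\item[(E4)] \emph{Continuity.} If $\mathcal F_1\subset\mathcal F_2\subset\cdots$ generate $\mathcal F_\infty$, then $H(\alpha\,|\,\mathcal F_m)\to H(\alpha\,|\,\mathcal F_\infty)$.
\end{itemize}
For finite $\alpha$, (E4) follows from the martingale convergence theorem and bounded convergence. For countable $\alpha$, let $\alpha^{(k)}$ be obtained by merging all atoms but the first $k$. Then $0\le H(\alpha\,|\,\mathcal F)-H(\alpha^{(k)}\,|\,\mathcal F)\le H(\alpha\,|\,\alpha^{(k)})=H(\alpha)-H(\alpha^{(k)})$ for every $\mathcal F$ by (E1) and (E2), and the right side tends to $0$ because $H(\alpha)<\infty$.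

For a $G$-invariant $\sigma$-algebra $\mathcal Y\subset\mathcal X$ define the finite number
\[
F(\alpha\,|\,\mathcal Y)=(1-2r)H(\alpha\,|\,\mathcal Y)+\sum_{i=1}^rH(\alpha\vee s_i\alpha\,|\,\mathcal Y);
\]
for trivial $\mathcal Y$ it is $F(\alpha)$. The mutual information $I(\alpha;\beta)=H(\alpha)+H(\beta)-H(\alpha\vee\beta)$ shows what $F$ measures. Since $H(s_i\alpha)=H(\alpha)$,
\begin{equation}\label{eq:mutual}
F(\alpha)=H(\alpha)-\sum_{i=1}^rI(\alpha;s_i\alpha).
\end{equation}
So $F(\alpha)$ is the information in $\alpha$ minus, for each generator, the information that $\alpha$ shares with its translate: a count of ``vertices minus edges''. The examples make this literal.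

\begin{example}[$r=1$]\label{ex:Z}
Write $s=s_1$. Then $P_n\vee sP_n=P_n\vee s^{n+1}P$, so by (E1) and (E3)
\[
F(P_n)=H(s^{n+1}P\,|\,P_n)=H\bigl(P\,\big|\,s^{-1}P\vee\dots\vee s^{-(2n+1)}P\bigr).
\]
For generating $P$ the limit is the Kolmogorov--Sinai entropy of $s$, and $f\ge0$.
\end{example}

\begin{example}[Finite modules]\label{ex:finite}
Let $G$ act on a finite set $X$ with uniform measure, and let $P$ be the partition into points. Then $gP=P$ for all $g$, so $f(X)=F(P)=(1-r)\log|X|$ by \eqref{eq:mutual}. For a finite module $A$ we have $|\widehat A|=|A|$, hence $f(\widehat A)=(1-r)\log|A|$, and Theorem~\ref{thm:main} for finite modules follows from $|B|=|A|\,|C|$.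
\end{example}

\begin{example}[Permutation modules]\label{ex:perm}
Let $D$ be a finite abelian group, $\Omega=G\omega$ a transitive $G$-set, and $D[\Omega]=\bigoplus_\Omega D$ the module on which $G$ permutes the summands. Its dual is $\widehat D^{\,\Omega}$ with $(gx)(\omega')=x(g^{-1}\omega')$, and Haar measure is the product of uniform measures. Let $P$ be the partition by the value $x(\omega)$. Then $gP$ is the partition by $x(g\omega)$, so $P$ generates. For finite $S\subset\Omega$, let $P^S$ be the partition by the coordinates in $S$. It has entropy $|S|\log|D|$ and $s_iP^S=P^{s_iS}$, so \eqref{eq:mutual} gives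
\begin{equation}\label{eq:count}
F(P^S)=\Bigl(|S|-\sum_{i=1}^r|S\cap s_iS|\Bigr)\log|D|,
\end{equation}
and $P_n=P^{G_n\omega}$.

(a) Let $\Omega=G$, $\omega=e$. The sum in \eqref{eq:count} counts the pairs $(h,i)$ with $h,s_ih\in S$. In such a pair one of $h$, $s_ih$ is the other with the first letter of its reduced word deleted. Sending the pair to the longer element is a bijection onto $G_n\setminus\{e\}$ when $S=G_n$, because deleting the first letter does not leave the ball. So $F(P_n)=\log|D|$ for all $n$, and $f(\widehat{D[G]})=\log|D|$.

(b) Let $r\ge2$, $|D|\ge2$ and $\Omega=\mathbb Z$, where $s_1$ acts by $j\mapsto j+1$ and $s_2,\dots,s_r$ act trivially. With $\omega=0$ and $S=\{-n,\dots,n\}$ we have $|S\cap s_1S|=2n$ and $|S\cap s_iS|=2n+1$ for $i\ge2$, so $F(P_n)=\bigl(1-(r-1)(2n+1)\bigr)\log|D|$ and $f=-\infty$.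
\end{example}

\begin{example}[Products]\label{ex:product}
If $P$ and $Q$ generate $X$ and $X'$, then $P\times Q$ generates $X\times X'$ with the diagonal action, and $F((P\times Q)_n)=F(P_n)+F(Q_n)$ because entropy is additive for independent partitions. So $f(X\times X')=f(X)+f(X')$. This proves Theorem~\ref{thm:main} when the sequence splits, since then $\widehat B\cong\widehat A\times\widehat C$.
\end{example}

In these cases $f(\widehat A)$ behaves like the logarithm of a normalized size of $A$, and additivity is the natural guess. The examples also show what a proof must tolerate when $r\ge2$: the invariant takes negative values, and it takes the value $-\infty$ on actions covered by Theorem~\ref{thm:main}, so it cannot be canceled from both sides of an equation.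

\section{An extension that does not split}\label{sec:idea}

Let $B=(\mathbb Z/2)[G]$ and $A=B^r$, and let $\iota:A\to B$ be the module homomorphism $\iota(a_1,\dots,a_r)=\sum_ia_i(s_i-1)$. Modulo $\iota(A)$ we have $gs_i\equiv g$, so every $g\in G$ is congruent to $e$; the map $B\to\mathbb Z/2$ that sums the coefficients vanishes on $\iota(A)$ and is onto; hence $B/\iota(A)$ is $C=\mathbb Z/2$ with trivial action. The dual of $\iota$ is
\[
\pi:(\mathbb Z/2)^G\to\bigl((\mathbb Z/2)^r\bigr)^G,\qquad (\pi x)(g)_i=x(gs_i)-x(g).
\]
Its kernel is the group $\widehat C$ of the two constant functions. It is onto: given $y$, put $x(e)=0$ and define $x$ by induction on the length of reduced words through $x(gs_i)=x(g)+y(g)_i$ and $x(gs_i^{-1})=x(g)-y(gs_i^{-1})_i$; each equation $x(gs_i)-x(g)=y(g)_i$ is imposed when the longer of $g$, $gs_i$ is reached. Since characters separate the points of $A$, surjectivity of $\pi$ makes $\iota$ injective. So $0\to A\to B\to C\to0$ is exact, and Examples~\ref{ex:finite} and~\ref{ex:perm}(a) confirm Theorem~\ref{thm:main}: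
\[
f(\widehat B)=\log2=r\log2+(1-r)\log2=f(\widehat A)+f(\widehat C).
\]
For $r\ge2$ the factor $\widehat A$ has a larger invariant than $\widehat B$, and the negative value of $f(\widehat C)$ corrects for this.

To see the reason behind the numbers, measure the part of $\widehat B$ that $\widehat A$ does not see. Let $\mathcal Y$ be the $\sigma$-algebra of the sets $\pi^{-1}(E)$, and let $P$ be the partition by $x(e)$. Every difference $x(g)-x(e)$ is a function of $\pi x$, so $gP\subset P\vee\mathcal Y$, and (E1) gives $H(P_n\,|\,\mathcal Y)=H(P_n\vee s_iP_n\,|\,\mathcal Y)=H(P\,|\,\mathcal Y)$. Translation by the constant function $1$ preserves Haar measure, fixes every set in $\mathcal Y$ and exchanges the two atoms of $P$; so $P$ is independent of $\mathcal Y$ and $H(P\,|\,\mathcal Y)=\log2$. Therefore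
\[
F(P_n\,|\,\mathcal Y)=(1-r)\log2=f(\widehat C)\qquad\text{for all }n.
\]
This suggests two steps: show that $f(\widehat B)=f(\widehat A)+\lim_nF(P_n\,|\,\mathcal Y)$, and identify the last limit with $f(\widehat C)$.

The first step is entropy calculus. The second is where the difficulty lies, because $\widehat C$ is a subgroup of $\widehat B$ and need not be a factor, so that a generator of $\widehat C$ defines no partition of $\widehat B$. In the example $\widehat C$ is indeed not a factor. The action on $\widehat B$ is ergodic: sets $E$ and $gE$ that depend on finitely many coordinates are independent for all but finitely many $g$, so by approximation an invariant set is independent of itself. A factor of an ergodic action is ergodic, and the trivial action on two points is not.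

What $P$ does give, in general, is a partition of each fiber $x+\widehat C$, that is, a family of partitions $\{c:x+c\in p\}_{p\in P}$ of $\widehat C$ indexed by $x\in\widehat B$. Such a family is a single partition $P'$ of
\[
W=\widehat B\times\widehat C,
\]
namely the preimage of $P$ under $(x,c)\mapsto x+c$. On $W$ the group $\widehat C$ \emph{is} a factor, so a generator of $\widehat C$ lifts to a partition $R$ of $W$, and $P'$ and $R$ can be compared conditionally on the $\sigma$-algebra $\mathcal Z$ of the first coordinate. (The map $(x,c)\mapsto(x,x+c)$ identifies $W$ with the fiber product $\widehat B\times_{\widehat A}\widehat B$: the extension splits when it is pulled back along itself.) In the example, $P'_n$ records the values $x(g)+c$ for $g\in G_n$ and $R_n=R$ records $c$. Given $x$ these determine each other, so $F(P'_n\,|\,\mathcal Z)=F(R_n\,|\,\mathcal Z)=f(\widehat C)$. In general $P'$ and $R$ have only one thing in common: the translates of either, together with $\mathcal Z$, generate the $\sigma$-algebra of $W$. So we need to know that $\lim_nF(P'_n\,|\,\mathcal Z)$ is the same for all partitions with this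 property.

\section{The relative $f$-invariant}\label{sec:relative}

Let $(X,\mathcal X,\mu)$ be a probability space with a measure-preserving action of $G$, and let $\mathcal Y\subset\mathcal X$ be a $G$-invariant $\sigma$-algebra. For a partition $P$, let $\Sigma(P)$ be the invariant $\sigma$-algebra generated by all $gP$, $g\in G$. We say that $P$ \emph{generates over $\mathcal Y$} if $\mathcal Y\vee\Sigma(P)=\mathcal X$, and that $P$ \emph{generates $\mathcal Y$} if $\Sigma(P)=\mathcal Y$. Everything rests on the effect of a refinement on $F$: applying (E1) to $\alpha\vee\beta$ and to $(\alpha\vee s_i\alpha)\vee(\beta\vee s_i\beta)$ gives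
\begin{equation}\label{eq:refine}
F(\alpha\vee\beta\,|\,\mathcal Y)-F(\alpha\,|\,\mathcal Y)=(1-2r)H(\beta\,|\,\alpha\vee\mathcal Y)+\sum_{i=1}^rH(\beta\vee s_i\beta\,|\,\alpha\vee s_i\alpha\vee\mathcal Y).
\end{equation}
The right side has no sign in general. In Example~\ref{ex:perm}(a), passing from $S=\{e\}$ to $S=\{e,s_1^2\}$ raises $F$ from $\log|D|$ to $2\log|D|$ by \eqref{eq:count}, while refining the trivial partition to points lowers it in Example~\ref{ex:finite} when $r\ge2$ and $|X|\ge2$. But $F$ does not increase when the added information is a translate by one generator of information already present: in the language of \eqref{eq:mutual}, a new vertex then comes with a new edge.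

\begin{lemma}\label{lem:step}
Let $\gamma\le\alpha$ be partitions and $t\in\{s_1^{\pm1},\dots,s_r^{\pm1}\}$. Then $F(\alpha\vee t\gamma\,|\,\mathcal Y)\le F(\alpha\,|\,\mathcal Y)$.
\end{lemma}

\begin{proof}
Apply \eqref{eq:refine} with $\beta=t\gamma$, and put $h=H(t\gamma\,|\,\alpha\vee\mathcal Y)$ and $\mathcal F_i=\alpha\vee s_i\alpha\vee\mathcal Y$. By (E2), and by (E3) with $s_i\mathcal Y=\mathcal Y$,
\[
H(t\gamma\,|\,\mathcal F_i)\le h,\qquad H(s_it\gamma\,|\,\mathcal F_i)\le H(s_it\gamma\,|\,s_i\alpha\vee\mathcal Y)=h .
\]
By (E1) and (E2) the $i$-th summand in \eqref{eq:refine} is at most the sum of these two quantities, hence at most $2h$. Let $t=s_j^{\pm1}$. For $i=j$ one of the two quantities vanishes: if $t=s_j$, then $t\gamma=s_j\gamma\le s_j\alpha$, and if $t=s_j^{-1}$, then $s_jt\gamma=\gamma\le\alpha$. So the $j$-th summand is at most $h$, and the right side of \eqref{eq:refine} is at most $(1-2r)h+2(r-1)h+h=0$.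
\end{proof}

\begin{lemma}\label{lem:mono}
Let $P,Q$ be partitions, $n\le n'$ and $m\le m'$. Then $F(P_{n'}\vee Q_{m'}\,|\,\mathcal Y)\le F(P_n\vee Q_m\,|\,\mathcal Y)$.
\end{lemma}

\begin{proof}
By symmetry and induction we may assume $n'=n+1$ and $m'=m$. Since $G_{n+1}=G_n\cup\bigcup_ttG_n$, where $t$ runs over the $2r$ elements $s_i^{\pm1}$, the partition $P_{n+1}\vee Q_m$ arises from $P_n\vee Q_m$ by joining the partitions $tP_n$ one after another. At each step the current partition refines $\gamma=P_n$, so Lemma~\ref{lem:step} applies.
\end{proof}

With $Q$ trivial, Lemma~\ref{lem:mono} says that $F(P_n\,|\,\mathcal Y)$ is nonincreasing. For every partition $P$, generating or not, we can therefore define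
\[
f(P\,|\,\mathcal Y)=\lim_{n\to\infty}F(P_n\,|\,\mathcal Y)\in[-\infty,\infty),
\]
and we write $f(P)$ when $\mathcal Y$ is trivial. To compare two partitions we cannot refine one to the other, since refinement moves $F$ in either direction. Instead we let the radii for $P$ and $Q$ in Lemma~\ref{lem:mono} grow separately, first one and then the other. The result is a chain rule for $f$.

\begin{proposition}\label{prop:chain}
For all partitions $P,Q$,
\[
f(P\vee Q\,|\,\mathcal Y)=f(Q\,|\,\mathcal Y)+f\bigl(P\,|\,\mathcal Y\vee\Sigma(Q)\bigr)\qquad\text{in }[-\infty,\infty).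
\]
\end{proposition}

\begin{proof}
We have $(P\vee Q)_n=P_n\vee Q_n$, so for $m\ge n$ Lemma~\ref{lem:mono} gives
\begin{equation}\label{eq:sandwich}
F\bigl((P\vee Q)_m\,|\,\mathcal Y\bigr)\le F(P_n\vee Q_m\,|\,\mathcal Y)\le F\bigl((P\vee Q)_n\,|\,\mathcal Y\bigr).
\end{equation}
By \eqref{eq:refine} with $\alpha=Q_m$ and $\beta=P_n$, the middle term equals
\[
F(Q_m\,|\,\mathcal Y)+(1-2r)H(P_n\,|\,Q_m\vee\mathcal Y)+\sum_{i=1}^rH(P_n\vee s_iP_n\,|\,Q_m\vee s_iQ_m\vee\mathcal Y).
\]
Fix $n$ and let $m\to\infty$. The $\sigma$-algebras $Q_m\vee\mathcal Y$ and $Q_m\vee s_iQ_m\vee\mathcal Y$ increase to the invariant $\sigma$-algebra $\mathcal Y'=\mathcal Y\vee\Sigma(Q)$, and $P_n$, $P_n\vee s_iP_n$ have finite entropy. By (E4) the terms after the first converge to the finite number $F(P_n\,|\,\mathcal Y')$. So \eqref{eq:sandwich} becomes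
\[
f(P\vee Q\,|\,\mathcal Y)\le f(Q\,|\,\mathcal Y)+F(P_n\,|\,\mathcal Y')\le F\bigl((P\vee Q)_n\,|\,\mathcal Y\bigr).
\]
As $n\to\infty$ the right side tends to the left side, and the middle tends to $f(Q\,|\,\mathcal Y)+f(P\,|\,\mathcal Y')$. Only finite numbers were subtracted, so the value $-\infty$ needs no separate treatment.
\end{proof}

\begin{corollary}\label{cor:indep}
If $P$ and $Q$ both generate over $\mathcal Y$, then $f(P\,|\,\mathcal Y)=f(Q\,|\,\mathcal Y)$.
\end{corollary}

\begin{proof}
Since $\mathcal Y\vee\Sigma(Q)=\mathcal X$, every entropy conditioned on it vanishes by (E2), so $f(P\,|\,\mathcal Y\vee\Sigma(Q))=0$ and Proposition~\ref{prop:chain} gives $f(P\vee Q\,|\,\mathcal Y)=f(Q\,|\,\mathcal Y)$. Exchanging $P$ and $Q$ gives $f(P\vee Q\,|\,\mathcal Y)=f(P\,|\,\mathcal Y)$.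
\end{proof}

\begin{definition}\label{def:relative}
If some partition $P$ generates over $\mathcal Y$, the \emph{relative $f$-invariant} is $f(X\,|\,\mathcal Y)=f(P\,|\,\mathcal Y)$. For trivial $\mathcal Y$ we write $f(X)$. If some partition $Q$ generates $\mathcal Y$, we write $f(\mathcal Y)=f(Q)$; this is $f$ of the system $(X,\mathcal Y,\mu)$.
\end{definition}

By Corollary~\ref{cor:indep} these numbers do not depend on the generators. Thus $f(X)$ is defined whenever there is a countable generating partition of finite entropy, and it is the invariant of Section~\ref{sec:intro} when there is a finite one. If $\pi:X\to Y$ is an equivariant measure-preserving map and $\mathcal Y$ is the preimage of the $\sigma$-algebra of $Y$, then $\pi^{-1}$ preserves entropy and commutes with joins and translates; so a generator of $Y$ pulls back to a generator of $\mathcal Y$, and $f(\mathcal Y)=f(Y)$.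

\begin{corollary}\label{cor:add}
Let $Q$ generate $\mathcal Y$ and let $P$ generate over $\mathcal Y$. Then $P\vee Q$ generates $\mathcal X$, and $f(X)=f(\mathcal Y)+f(X\,|\,\mathcal Y)$ in $[-\infty,\infty)$.
\end{corollary}

\begin{proof}
We have $\Sigma(P\vee Q)=\Sigma(P)\vee\Sigma(Q)=\Sigma(P)\vee\mathcal Y=\mathcal X$. Proposition~\ref{prop:chain} for the trivial $\sigma$-algebra reads $f(P\vee Q)=f(Q)+f(P\,|\,\mathcal Y)$.
\end{proof}

\begin{remark}\label{rem:cancel}
The relative form of Corollary~\ref{cor:indep} is needed because of the value $-\infty$. In the notation of Section~\ref{sec:idea}, let $\widetilde P$ be the lift of $P$ through the first coordinate of $W$. Independence of the generator for $f(W)$ alone, applied to $\widetilde P\vee P'$ and $\widetilde P\vee R$, gives $f(\widehat B)+f(P'\,|\,\mathcal Z)=f(\widehat B)+f(R\,|\,\mathcal Z)$, which says nothing when $f(\widehat B)=-\infty$.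
\end{remark}

\section{Extensions by a freely acting compact group}\label{sec:free}

The construction in Section~\ref{sec:idea} used only that $\widehat C$ acts freely on $\widehat B$, compatibly with $G$, and that $\mathcal Y$ consists of the invariant sets. We carry it out in this generality. On standard Borel spaces the atoms of partitions are taken Borel, which changes them only by null sets, and $k\mapsto g(k)$ denotes the automorphism of a group $K$ given by $g\in G$.

\begin{theorem}\label{thm:free}
Let $K$ be a compact metrizable group, not necessarily abelian, with normalized Haar measure $\lambda_K$, on which $G=\mathbb F_r$ acts by continuous automorphisms. Let $(X,\mu)$ be a standard Borel probability space with a Borel measure-preserving action of $G$ and a Borel measure-preserving right action of $K$ such that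
\begin{equation}\label{eq:compat}
g(x\cdot k)=(gx)\cdot g(k)\qquad(g\in G,\ x\in X,\ k\in K),
\end{equation}
and such that $K$ acts freely on a conull $K$-invariant Borel set $X_0$. Let $\mathcal Y$ be the $\sigma$-algebra of $K$-invariant Borel sets.
\begin{enumerate}
\item[(1)] If $(K,\lambda_K)$ has a generating partition of finite entropy and some partition of finite entropy generates $X$ over $\mathcal Y$, then $f(X\,|\,\mathcal Y)=f(K)$. No generator of $\mathcal Y$ is required.
\item[(2)] If in addition $\mathcal Y$ has a generating partition of finite entropy, then $f(X)=f(\mathcal Y)+f(K)$ in $[-\infty,\infty)$.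
\end{enumerate}
\end{theorem}

\begin{proof}
The statement makes sense: $G$ preserves $\lambda_K$ by uniqueness of Haar measure, and $\mathcal Y$ is $G$-invariant because \eqref{eq:compat} gives $(gE)\cdot k=g(E\cdot g^{-1}(k))=gE$ for $E\in\mathcal Y$. Part (2) follows from (1) and Corollary~\ref{cor:add}, so we prove (1).

Let $W=X\times K$ with the measure $\mu\times\lambda_K$ and the diagonal action $g(x,k)=(gx,g(k))$. Define Borel maps $W\to X$ by
\[
p_1(x,k)=x,\qquad p_2(x,k)=x\cdot k .
\]
The map $p_1$ is equivariant, and $p_2$ is equivariant by \eqref{eq:compat}. Both push $\mu\times\lambda_K$ to $\mu$; for $p_2$ this is Fubini's theorem and the fact that each $k$ preserves $\mu$. In particular, preimages of null sets are null. Let $\mathcal Z$ be the invariant $\sigma$-algebra generated by $p_1$. We compute $f(W\,|\,\mathcal Z)$ with two generators.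

\emph{Step 1: a generator from $K$.} Let $R^0$ generate $(K,\lambda_K)$ and let $R$ be its preimage under $(x,k)\mapsto k$. Then $\Sigma(R)$ is the $\sigma$-algebra of the second coordinate, so $R$ generates over $\mathcal Z$. Since $\Sigma(R)$ is independent of $\mathcal Z$, (E2) gives $F(R_n\,|\,\mathcal Z)=F(R_n)=F(R^0_n)$ for all $n$. Hence $f(R\,|\,\mathcal Z)=f(K)$.

\emph{Step 2: a generator from $X$.} Let $P$ generate $X$ over $\mathcal Y$ and put $P'=p_2^{-1}P$; by equivariance $gP'=p_2^{-1}(gP)$. We show that $P'$ generates over $\mathcal Z$. The Borel $\sigma$-algebra of $X$ is $\mathcal Y\vee\Sigma(P)$, so the $\sigma$-algebra generated by $p_2$ is $p_2^{-1}\mathcal Y\vee\Sigma(P')$. For $E\in\mathcal Y$ we have $x\cdot k\in E$ if and only if $x\in E$, so $p_2^{-1}E=p_1^{-1}E\in\mathcal Z$. Thus $\mathcal Z\vee\Sigma(P')$ is the $\sigma$-algebra generated by $p_1$ and $p_2$, which consists of the preimages of Borel sets under $\Phi=(p_1,p_2):W\to X\times X$.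

It remains to see that every Borel subset of $W$ is such a preimage up to a null set. The Lusin--Souslin theorem says that an injective Borel map between standard Borel spaces sends Borel sets to Borel sets. If $\Phi(x',k')=\Phi(x,k)$ with $x\in X_0$, then $x'=x$ and $x\cdot k'=x\cdot k$, so $k'=k$ by freeness. Hence $\Phi$ is injective on the conull Borel set $X_0\times K$, and every Borel set $D\subset X_0\times K$ equals $\Phi^{-1}(\Phi(D))$ with $\Phi(D)$ Borel.

\emph{Step 3: $H(p_2^{-1}\alpha\,|\,\mathcal Z)=H(\alpha\,|\,\mathcal Y)$ for every partition $\alpha$ of $X$.} Both conditional expectations are averages over $K$-orbits. For a Borel set $a\subset X$ put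
\[
h_a(x)=\int_K1_a(x\cdot k)\,d\lambda_K(k),
\]
a Borel function of $x$. On $W$, conditioning on the first coordinate of a product integrates out the second, so $\mathbb E(1_{p_2^{-1}a}\,|\,\mathcal Z)=h_a\circ p_1$. On $X$, we claim that $\mathbb E(1_a\,|\,\mathcal Y)=h_a$. First, $h_a(x\cdot k')=\int_K1_a(x\cdot k'k)\,d\lambda_K(k)=h_a(x)$ by left invariance of $\lambda_K$, so $h_a$ is $\mathcal Y$-measurable. Second, for $E\in\mathcal Y$ we have $1_E(x)=1_E(x\cdot k)$, so
\[
\int_Eh_a\,d\mu=\int_K\int_X1_{E\cap a}(x\cdot k)\,d\mu(x)\,d\lambda_K(k)=\mu(E\cap a).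
\]
This proves the claim. Since $p_1$ pushes $\mu\times\lambda_K$ to $\mu$, both entropies equal $\int_X\sum_{a\in\alpha}\eta(h_a)\,d\mu$.

\emph{Conclusion.} We have $P'_n=p_2^{-1}P_n$ and $P'_n\vee s_iP'_n=p_2^{-1}(P_n\vee s_iP_n)$, so Step~3 gives $F(P'_n\,|\,\mathcal Z)=F(P_n\,|\,\mathcal Y)$ for all $n$, and $f(P'\,|\,\mathcal Z)=f(X\,|\,\mathcal Y)$. By Steps~1 and~2 and Corollary~\ref{cor:indep},
\[
f(X\,|\,\mathcal Y)=f(P'\,|\,\mathcal Z)=f(R\,|\,\mathcal Z)=f(K).\qedhere
\]
\end{proof}

\begin{remark}\label{rem:hyp}
Freeness is used only in Step~2, and it cannot be dropped. If $K$ acts trivially on $X$, then $\mathcal Y$ is the full $\sigma$-algebra and $f(X\,|\,\mathcal Y)=0$, while $f(K)=(1-r)\log2\ne0$ for $K=\mathbb Z/2$ and $r\ge2$. When $K$ is a closed subgroup of a compact metrizable group $X$ acting by translation, $\Phi$ is a homeomorphism onto a compact set, and the Lusin--Souslin theorem is not needed.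
\end{remark}

\section{Group extensions, skew products and rigidity}\label{sec:consequences}

To apply Theorem~\ref{thm:free} one must identify the $\sigma$-algebra of invariant sets with that of a given factor. For groups, inner regularity does this.

\begin{corollary}\label{cor:groups}
Let $G$ act by continuous automorphisms on a compact metrizable group $\Gamma$, and let $N$ be a closed normal $G$-invariant subgroup. If $\Gamma$, $N$ and $\Gamma/N$ with their Haar measures all have generating partitions of finite entropy, then $f(\Gamma)=f(N)+f(\Gamma/N)$.
\end{corollary}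

\begin{proof}
Let $X=\Gamma$ and let $K=N$ act by right multiplication. This action is free, it preserves $\lambda_\Gamma$ because Haar measure on a compact group is invariant on both sides, and \eqref{eq:compat} holds because $G$ acts by automorphisms. The quotient map $\pi:\Gamma\to\Gamma/N$ is equivariant, and $\pi_*\lambda_\Gamma$ is a translation-invariant probability measure, so $\pi_*\lambda_\Gamma=\lambda_{\Gamma/N}$.

We check that $\mathcal Y$ is the preimage of the Borel $\sigma$-algebra of $\Gamma/N$. Preimages of Borel sets are $N$-invariant and Borel. Conversely, let $E=EN$ be Borel. By inner regularity there are compact sets $L_j\subset E$ with $\lambda_\Gamma(L_j)\to\lambda_\Gamma(E)$. Each $\pi(L_j)$ is compact and $L_j\subset\pi^{-1}\pi(L_j)=L_jN\subset E$, so $E$ differs by a null set from the preimage of the Borel set $\bigcup_j\pi(L_j)$.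

Hence $\mathcal Y$ has a generator and $f(\mathcal Y)=f(\Gamma/N)$. A generator of $\Gamma$ generates over $\mathcal Y$, and Theorem~\ref{thm:free}(2) applies.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\iota:A\to B$ and $q:B\to C$ be the given maps. The group $\widehat B$ is a closed subgroup of $\mathbb T^B$, hence compact and metrizable because $B$ is countable; the same holds for $\widehat A$ and $\widehat C$. The maps $q^*:\widehat C\to\widehat B$, $\chi\mapsto\chi\circ q$, and $\iota^*:\widehat B\to\widehat A$, $\chi\mapsto\chi\circ\iota$, are continuous equivariant homomorphisms. The map $q^*$ is injective because $q$ is onto, and its image is the set $N=\ker\iota^*$ of characters that vanish on $\iota(A)=\ker q$. The map $\iota^*$ is onto because $\mathbb T$ is divisible, so that a homomorphism to $\mathbb T$ extends from the subgroup $\iota(A)\cong A$ to $B$. A continuous bijection between compact Hausdorff spaces is a homeomorphism, so $N\cong\widehat C$ and $\widehat B/N\cong\widehat A$ as topological groups with $G$-action, and the Haar measures correspond. Corollary~\ref{cor:groups} with $\Gamma=\widehat B$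 gives the identity. The last assertion holds because a sum of two elements of $[-\infty,\infty)$ is $-\infty$ exactly when one of them is.
\end{proof}

\begin{corollary}\label{cor:skew}
Let $K$ be as in Theorem~\ref{thm:free}, let $(Y,\nu)$ be a standard Borel probability space with a Borel measure-preserving action of $G$, and let $\rho:G\times Y\to K$ be a Borel cocycle, in the sense that
\[
g(y,k)=\bigl(gy,\ \rho(g,y)\,g(k)\bigr)
\]
defines an action of $G$ on $X=Y\times K$. Give $X$ the measure $\nu\times\lambda_K$. If $X$, $Y$ and $K$ all have generating partitions of finite entropy, then $f(X)=f(Y)+f(K)$.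
\end{corollary}

\begin{proof}
For fixed $g,y$ the map $k\mapsto\rho(g,y)g(k)$ preserves $\lambda_K$, so $G$ preserves $\nu\times\lambda_K$ by Fubini's theorem. Let $K$ act by $(y,k)\cdot k'=(y,kk')$. This action is free and measure-preserving, and \eqref{eq:compat} holds since $\rho(g,y)g(kk')=\rho(g,y)g(k)g(k')$. A $K$-invariant Borel set $E$ equals $E_0\times K$, where $E_0=\{y:(y,1_K)\in E\}$ is Borel; so $\mathcal Y$ is the $\sigma$-algebra of the equivariant projection to $Y$, and $f(\mathcal Y)=f(Y)$. Apply Theorem~\ref{thm:free}(2).
\end{proof}

\begin{corollary}\label{cor:rigid}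
Let $B$ be a countable $\mathbb Z(G)$-module, $\varphi:B\to B$ an injective module endomorphism, and $C=B/\varphi(B)$. If $\widehat B$ and $\widehat C$ have finite generating partitions, then $f(\widehat C)=0$ or $f(\widehat B)=-\infty$.
\end{corollary}

\begin{proof}
Theorem~\ref{thm:main} for $0\to B\xrightarrow{\varphi}B\to C\to0$ gives $f(\widehat B)=f(\widehat B)+f(\widehat C)$.
\end{proof}

\begin{example}\label{ex:both}
Each alternative occurs without the other. Let $B=(\mathbb Z/2)[G]$ and $\varphi(b)=b(1+s_1)$. If $\varphi(b)=0$, then $bs_1=b$, so the finite support of $b$ is invariant under right multiplication by $s_1$ and must be empty. The image of $\varphi$ is spanned by the elements $g+gs_1$, so the quotient identifies the elements of each coset $g\langle s_1\rangle$, and $C=(\mathbb Z/2)[G/\langle s_1\rangle]$. Its dual has a finite generator by Example~\ref{ex:perm}, and $f(\widehat B)=\log2$; hence $f(\widehat C)=0$.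

Now let $r\ge2$ and let $B=(\mathbb Z/2)[u,u^{-1}]$ be the ring of Laurent polynomials, with $s_1$ acting as multiplication by $u$ and $s_2,\dots,s_r$ acting trivially. This is the module of Example~\ref{ex:perm}(b), so $f(\widehat B)=-\infty$. Multiplication by $1+u$ is an injective module endomorphism with cokernel $C=\mathbb Z/2$, and $f(\widehat C)=(1-r)\log2\ne0$.
\end{example}

\begin{thebibliography}{1}
\bibitem{Hayes} Ben Hayes, \emph{Fuglede-Kadison Determinants and Sofic Entropy}, arXiv:1402.1135 (2014).
\end{thebibliography}
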